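# Dilates of the generalized sine $\sin_p$ for $p$ near $1$

## Dilates of $\sin\pi x+a\sin2\pi x$

Work in $L^2(0,1)$ with the orthonormal basis $e_n(x)=\sqrt2\,\sin n\pi x$, $n\in\mathbb N=\{1,2,\dots\}$. Fix a complex number $a\ne0$, put $\varphi(x)=\sin\pi x+a\sin2\pi x$, and look at its dilates $\varphi(nx)$. Up to the factor $\sqrt2$ they are the vectors
$$Te_n=e_n+a\,e_{2n},\qquad T=I+aM_2,\qquad M_2e_n:=e_{2n}.$$
Is $\{\varphi(nx)\}$ as good a basis as $\{e_n\}$, in the sense that $T$ is bounded with bounded inverse?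

If $|a|<1$, yes: $M_2$ is an isometry, so $\|aM_2\|<1$ and the Neumann series inverts $T$.

If $|a|\geq 1$, look at the adjoint. We have $M_2^*e_{2m}=e_m$ and $M_2^*e_m=0$ for odd $m$. For $|c|<1$ set $h_c=\sum_{j\ge0}\overline{c}^{\,j}e_{2^j}$. Then $M_2^*h_c=\overline c\,h_c$, hence
$$T^*h_c=\overline{(1+ac)}\;h_c .$$
If $|a|>1$, take $c=-1/a$. Then $T^*h_c=0$, so the nonzero function $h_c$ is orthogonal to every $Te_n$, and the dilates do not even span a dense subspace. If $|a|=1$, take $c=-\theta/a$ with $0<\theta<1$. Then $\|T^*h_c\|=(1-\theta)\|h_c\|$, and letting $\theta\to1$ shows that $T^*$ has no bounded inverse, so neither has $T$.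

Thus everything is decided by whether $1+ac$ has a zero in the closed disc $|c|\le1$. Note the form of the annihilator: its coefficients $f(k)$, namely $f(2^j)=c^j$ and $f(k)=0$ otherwise, are completely multiplicative, and the number $1+ac$ is $\sum_kb_kf(k)$, where $b_k$ are the sine coefficients of $\varphi$. We now ask the same question for dilates of a function with infinitely many Fourier coefficients.

## The functions $\sin_p$ and the notion of Riesz basis

For $p>1$ let
$$\pi_p=\frac{2\pi}{p\sin(\pi/p)}=2\int_0^1(1-t^p)^{-1/p}\,dt .$$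
(The two expressions agree: substituting $\tau=t^p$, the integral is $\frac1pB(\frac1p,1-\frac1p)=\frac{1}{p}\cdot\frac{\pi}{\sin(\pi/p)}$.) Define $\sin_p$ on $[0,\pi_p/2]$ as the inverse of $y\mapsto\int_0^y(1-t^p)^{-1/p}dt$ on $[0,1]$. Extend it to $[0,\pi_p]$ by $\sin_p(x)=\sin_p(\pi_p-x)$, and then to $\mathbb R$ as an odd $2\pi_p$-periodic function. For $p=2$ one gets $\pi_2=\pi$ and $\sin_2=\sin$. For each $n$ the function $\sin_p(nx)$ is an eigenfunction of the one-dimensional Dirichlet $p$-Laplacian
$$-(|u'|^{p-2}u')'=\lambda|u|^{p-2}u\ \text{ in }(0,\pi_p),\qquad u(0)=u(\pi_p)=0 .$$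

A sequence $\{f_n\}$ in a Hilbert space $H$ is a **Riesz basis** if $f_n=Te_n$ for some orthonormal basis $\{e_n\}$ of $H$ and some bounded linear $T:H\to H$ with bounded inverse. In the opening example, $\{e_n+ae_{2n}\}$ is a Riesz basis exactly when $|a|<1$. A Riesz basis is **complete** (its linear span is dense), because the range of $T$ is $H$. The closed span has *infinite codimension* if the quotient of the space by it is infinite dimensional.

For $p=2$ the system $\{\sin_p(nx)\}_{n\in\mathbb N}$ is an orthogonal basis of $L^2(0,\pi)$. It is known that there exists $p_0>1$ such that for every $p>p_0$ the system forms a Riesz basis in $L^2(0,\pi_p)$. The problem, taken from Falko Baustian, Vladimir Bobkov, "Basis properties of Fucik eigenfunctions", arXiv:2012.10368 (2020), is whether the same holds for all $p>1$. The answer is **no**: for all $p>1$ sufficiently close to $1$ the system is not a Riesz basis, and not even complete.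

## Profiles, and the precise statements

When $p$ is near $1$, the length $\pi_p$ is large, and $\sin_p$ climbs from $0$ to nearly $1$ within a bounded distance and then stays on a long plateau. Only this shape will matter.

**Definition.** A *profile of length $\ell$* is a function $s\in C^1[0,\ell/2]$ with $s(0)=0$, $s(\ell/2)=1$, $s'$ non-increasing, $s'(0)=1$, $s'(\ell/2)=0$ and $\int_0^{\ell/2}(1-s)\,dt\le1$. We extend $s$ by $s(\ell-t)=s(t)$ and then as an odd $2\ell$-periodic function.

*Example.* Let $\ell\ge4$, and let $s(t)=t-\frac{t^2}{4}$ on $[0,2]$, $s(t)=1$ on $[2,\ell/2]$. Then $s'(t)=1-\frac t2$ on $[0,2]$ and $s'=0$ afterwards, so $s'$ is continuous and falls from $1$ to $0$. Moreover $\int_0^{\ell/2}(1-s)\,dt=\int_0^2(1-\frac t2)^2dt=\frac23\le1$.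

**Theorem 1.** There is an absolute constant $\ell_0$ such that, for every profile $s$ of length $\ell\ge\ell_0$, there are infinitely many linearly independent continuous functions $h$ on $[0,\ell]$ with $\int_0^\ell s(nt)\overline{h(t)}\,dt=0$ for all $n\in\mathbb N$. Hence $\{s(nt)\}_n$ is incomplete, with closed span of infinite codimension, in $L^r(0,\ell)$ for every $1\le r<\infty$. In particular it is not a Riesz basis of $L^2(0,\ell)$.

**Corollary.** There is $p_1>1$ such that for $1<p<p_1$ the system $\{\sin_p(nx)\}$ is incomplete with infinite codimension in every $L^r(0,\pi_p)$, $1\le r<\infty$; so it is not a Riesz basis of $L^2(0,\pi_p)$. More generally, with $\pi_{p,q}=2\int_0^1(1-t^q)^{-1/p}dt$ and $\sin_{p,q}$ defined analogously, the same holds for $\{\sin_{p,q}(nx)\}$ whenever $p>1$, $q\ge1$, $\pi_{p,q}\ge\ell_0$.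

For the second theorem let $b_k=b_k(p)=2\int_0^1\sin_p(\pi_px)\sin(k\pi x)\,dx$. Let $X$ be the set of completely multiplicative $\chi:\mathbb N\to\{|\zeta|\le1\}$ with $\chi(1)=1$; *completely multiplicative* means $\chi(kl)=\chi(k)\chi(l)$ for all $k,l$, so that $\chi$ is determined by freely chosen values at the primes. Let $\hat b(\chi)=\sum_kb_k\chi(k)$.

**Theorem 2.**

- (a) $\{\sin_p(nx)\}$ is a Riesz basis of $L^2(0,\pi_p)$ iff $\hat b$ has no zero on $X$.
- (b) If $\hat b(\chi)=0$ for some $\chi\in X$ with $|\chi(q)|<1$ for all primes $q$ and $\chi(q)=0$ for all but finitely many $q$, the system is incomplete.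
- (c) The set of $p$ for which the system is a Riesz basis is open, and the set of $p$ for which (b) applies is open and contains $(1,p_1)$. Consequently the optimal $p_0$ in the known result, $p_*=\inf\{p_0:\text{Riesz basis for all }p>p_0\}$, satisfies $p_*>1$, and the system is not a Riesz basis at $p=p_*$.

The argument does not determine the numerical value of $p_*$, nor whether the system fails at every $p\in(1,p_*]$.

## $\sin_{p,q}$ is a profile: the Corollary from Theorem 1

Let $p>1$, $q\ge1$, $\ell=\pi_{p,q}$ and $s=\sin_{p,q}$, the inverse of $I(y)=\int_0^y(1-t^q)^{-1/p}dt$ on $[0,\ell/2]$. The case $q=p$ is that of the problem. Since $q\ge1$ we have $1-t^q\ge1-t$ on $[0,1]$, so the integral converges at $t=1$ and $\ell<\infty$.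

On $[0,\ell/2)$, $s'=1/I'(s)=(1-s^q)^{1/p}$. This is continuous and decreasing, equals $1$ at $t=0$, and tends to $0$ as $t\to\ell/2$. By the mean value theorem $s$ is $C^1$ up to $\ell/2$ with $s'(\ell/2)=0$. Also $s(0)=0$ and $s(\ell/2)=1$. Substituting $y=s(t)$, $dt=(1-y^q)^{-1/p}dy$,
$$\int_0^{\ell/2}(1-s)\,dt=\int_0^1(1-y)(1-y^q)^{-1/p}dy\le\int_0^1(1-y)^{1-1/p}dy\le1 .$$
So $s$ is a profile of length $\pi_{p,q}$, and Theorem 1 applies as soon as $\pi_{p,q}\ge\ell_0$.

For $q=p$: $\sin(\pi/p)=\sin\big(\pi\tfrac{p-1}{p}\big)\le\pi\frac{p-1}p$, so $\pi_p\ge\frac{2}{p-1}\to\infty$ as $p\to1^+$. Hence $\pi_p\ge\ell_0$ for $1<p<p_1$ with a suitable $p_1>1$. $\square$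

## Fourier coefficients of a profile

**Step 1. Aim: express the sine coefficients through one function $g$, with bounds that do not depend on the profile.** Let $s$ be a profile of length $\ell$. Put
$$\phi(x)=s(\ell x),\qquad \varepsilon=\frac\pi\ell,\qquad g(u)=\int_0^{\ell/2}\cos(ut)\,s'(t)\,dt\quad(u\ge0),$$
and $b_k=2\int_0^1\phi(x)\sin k\pi x\,dx$. The function $g$ is real and $C^1$.

Since $\phi(1-x)=\phi(x)$ and $\sin k\pi(1-x)=-(-1)^k\sin k\pi x$, we have $b_k=0$ for even $k$. For odd $k$ the two halves of $[0,1]$ contribute equally. Integrating by parts (the boundary terms vanish because $\phi(0)=0$ and $\cos(k\pi/2)=0$) and substituting $t=\ell x$,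
$$b_k=4\int_0^{1/2}\phi\sin k\pi x\,dx=\frac4{k\pi}\int_0^{1/2}\phi'(x)\cos k\pi x\,dx=\frac{4}{\pi k}\,g(\varepsilon k)\qquad(k\text{ odd}).\tag{1}$$

To bound $g$, note $s'\ge0$ and
$$\int_0^{\ell/2}s'\,dt=1,\qquad\int_0^{\ell/2}ts'\,dt=\frac\ell2-\int_0^{\ell/2}s\,dt=\int_0^{\ell/2}(1-s)\,dt\le1 .$$
As $s'$ is continuous and non-increasing from $1$ to $0$, $-ds'$ is a positive Stieltjes measure of mass $1$, and $\int t\,(-ds')=\int s'\,dt=1$ (the boundary term $ts'$ vanishes at both ends). Therefore:

- $|g(u)|\le1$, and $|g(u)-1|\le\int|\cos(ut)-1|\,s'\,dt\le u\int ts'\,dt\le u$.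
- $|g(u)|\le\frac1u$, because integration by parts gives $g(u)=\frac1u\int\sin(ut)\,(-ds'(t))$.
- $|g'(u)|\le1$, because $g'(u)=-\int t\sin(ut)s'\,dt$ and $\int ts'\,dt\le1$.
- $|g'(u)|\le\frac2u$. Integrate the last formula by parts. The boundary terms $ts'\cos(ut)/u$ vanish, so $g'(u)=-\frac1u\int\cos(ut)\,d(ts')$ with $d(ts')=s'\,dt+t\,ds'$, and the total mass is at most $1+1$.

In particular $|b_k|\le\frac{4}{\pi\varepsilon k^2}$, so $\sum_k|b_k|<\infty$. The series $\sum_kb_k\sin k\pi x$ converges absolutely and uniformly, and it has the same Fourier coefficients as the continuous odd $2$-periodic function $\phi$. Hence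
$$\phi(nx)=\sum_kb_k\sin(kn\pi x)\qquad\text{absolutely and uniformly, }n\in\mathbb N.\tag{2}$$

*Two checks.* For $s=\sin$, $\ell=\pi$, $\varepsilon=1$: $g(k)=\int_0^{\pi/2}\cos kt\cos t\,dt$ is $\pi/4$ for $k=1$ and $0$ for odd $k\ge3$, so $b_1=1$ and all other $b_k$ vanish, as they must. For the quadratic profile above, $g(u)=\int_0^2(1-\frac t2)\cos ut\,dt=\frac{1-\cos2u}{2u^2}=\big(\frac{\sin u}{u}\big)^2$. So $b_k=\frac{4}{\pi k}\big(\frac{\sin\varepsilon k}{\varepsilon k}\big)^2$ for odd $k$: these behave like $\frac4{\pi k}$ for $k\ll1/\varepsilon$, with a cutoff at the scale $k\sim1/\varepsilon$.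

**The Neumann series and where it stops.** With $M_ke_n=e_{kn}$, (2) says $\sqrt2\,\phi(n\cdot)=Te_n$ with $T=\sum_kb_kM_k$. Since the $M_k$ are isometries, $T$ is invertible whenever $\sum_{k\ge3}|b_k|<|b_1|$. For long profiles this test is lost: as $\varepsilon\to0$, $|g(\varepsilon k)-1|\le\varepsilon k$ gives $b_k\to\frac{4}{\pi k}$ for each odd $k$, and $\sum_{k\text{ odd}}1/k$ diverges, so $\sum_{k\ge3}|b_k|\to\infty$ while $b_1\to\frac4\pi$. The failure of a sufficient condition proves nothing by itself. To show incompleteness we need annihilators, and we try to build them as in the opening example.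

## Completely multiplicative annihilators

**Step 2. Aim: reduce Theorem 1 to solving one scalar equation.** Let $f$ be completely multiplicative with $f(1)=1$, $|f(q)|<1$ for all primes $q$, and $f(q)=0$ for all large primes $q$. Expanding finitely many geometric series, $\sum_k|f(k)|=\prod_q(1-|f(q)|)^{-1}<\infty$. So
$$h_f(x)=\sum_k\overline{f(k)}\,\sin k\pi x$$
is continuous, and $h_f\ne0$ since its coefficient at $\sin\pi x$ is $1$. As $\int_0^1\sin j\pi x\,\sin k\pi x\,dx=\frac12\delta_{jk}$ and all series converge absolutely, (2) gives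
$$\int_0^1\phi(nx)\,\overline{h_f(x)}\,dx=\frac12\sum_kb_kf(kn)=\frac12f(n)\sum_kb_kf(k).\tag{3}$$
If $\sum_kb_kf(k)=0$, then $h_f$ annihilates all dilates at once.

Distinct functions $f_1,\dots,f_N$ of this kind are linearly independent. Otherwise take a nontrivial relation $\sum_ic_if_i=0$ with the fewest terms, all $c_i\ne0$. One term is impossible, since $f_1(1)=1$. With at least two terms choose $m$ with $f_1(m)\ne f_2(m)$. Evaluating the relation at $mk$ gives $\sum_ic_if_i(m)f_i(k)=0$ for all $k$. Subtracting $f_1(m)$ times the original relation leaves a relation without $f_1$ in which $f_2$ has the nonzero coefficient $c_2(f_2(m)-f_1(m))$: a shorter nontrivial relation, a contradiction. Comparing Fourier coefficients, a relation $\sum c_ih_{f_i}=0$ gives $\sum\overline{c_i}f_i=0$, so the $h_{f_i}$ are independent too.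

*What remains.* It suffices to find, for every profile with $\ell\ge\ell_0$, infinitely many such $f$ with $\sum_kb_kf(k)=0$. The functions $h(t)=h_f(t/\ell)$ are then continuous, linearly independent, and $\int_0^\ell s(nt)\overline{h(t)}\,dt=\ell\int_0^1\phi(nx)\overline{h_f(x)}\,dx=0$. Each such $h$ defines the bounded functional $F\mapsto\int F\overline h$ on $L^r(0,\ell)$. These functionals are linearly independent because the continuous functions $h$ are. The closed span of $\{s(nt)\}$ lies in the common kernel of any $N$ of them, which has codimension $N$. So its codimension is infinite, and a system that is not complete is not a Riesz basis.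

## Why $f$ must move with $\varepsilon$, and the candidate $k^{2\pi i/L}$

First try a fixed $f$. Since $|b_kf(k)|\le\frac4\pi|f(k)|$ and $b_k\to\frac{4}{\pi k}$ for odd $k$, dominated convergence gives, as $\ell\to\infty$,
$$\sum_kb_kf(k)\ \longrightarrow\ \frac4\pi\sum_{k\text{ odd}}\frac{f(k)}k=\frac4\pi\prod_{q\ne2}\Big(1-\frac{f(q)}q\Big)^{-1}\ne0 .$$
The limiting coefficients give an Euler product, which has no zeros. A zero can only come from the cutoff at $k\sim1/\varepsilon$, and $f$ has to feel that scale.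

Put $K=1/\varepsilon$ and $L=\log K$, assuming $\varepsilon<1$. Let us try $f(k)=k^z$ on odd $k$, so that the sum looks like $\sum_{k\text{ odd}}k^{z-1}$ cut off at about $K$. The crudest model is
$$\int_1^Kx^{z-1}dx=\frac{K^z-1}z,$$
which vanishes at $z=2\pi i/L$. Its derivative there is $LK^z/z=L^2/(2\pi i)$, so bounded corrections should move the zero by an amount of order $L^{-2}$. This suggests the scaling
$$z=\frac{2\pi i}L+\frac v{L^2}.$$
The requirement $|f(q)|<1$ means $\operatorname{Re}z<0$, that is, $\operatorname{Re}v<0$. So *the side of the imaginary axis to which the corrections push the zero* is the whole question.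

We compute these corrections with one extra parameter: a number $w$ with $|w|=1$ by which the value of $f$ at the prime $3$ is multiplied. The choice $w=1$ is the plain attempt.

## The summatory function with a twist at the prime $3$

**Step 3. Aim: replace the arithmetic sum by $\rho\log x+\kappa$ with a good error.** Let $|w|=1$, and let $d(k)=0$ for even $k$ and $d(k)=w^{v_3(k)}$ for odd $k$, where $v_3(k)$ is the exponent of $3$ in $k$ (so $d(15)=w$, $d(9)=w^2$, $d(5)=1$). This $d$ is completely multiplicative.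

Let $N(y)=\#\{m\le y:(m,6)=1\}=\frac y3+E(y)$ with $E$ bounded, and $m(y)=\sum_{m\le y,\,(m,6)=1}\frac1m$. For $y\ge1$, partial summation gives
$$m(y)=\frac{N(y)}y+\int_1^y\frac{N(t)}{t^2}dt=\frac13\log y+\underbrace{\frac13+\int_1^\infty\frac{E(t)}{t^2}dt}_{=:C_1}+\frac{E(y)}{y}-\int_y^\infty\frac{E(t)}{t^2}dt ,$$
so $m(y)=\frac13\log y+C_1+O(1/y)$ with $C_1$ real. For $0<y<1$ we have $m(y)=0$ and $|\log y|\le y^{-1/2}$. Hence there is a constant $C$ with
$$\Big|m(y)-\frac13\log y-C_1\Big|\le Cy^{-1/2}\qquad\text{for all }y>0 .$$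
Write an odd $k$ as $k=3^jm$ with $(m,6)=1$; then $d(k)/k=(w/3)^j/m$. So for $x\ge1$
$$M(x):=\sum_{k\le x}\frac{d(k)}k=\sum_{j\ge0}\Big(\frac w3\Big)^jm\Big(\frac x{3^j}\Big)=\sum_{j\ge0}\Big(\frac w3\Big)^j\Big[\frac13(\log x-j\log3)+C_1\Big]+r(x),$$
where $|r(x)|\le C\sum_j3^{-j}(3^j/x)^{1/2}=C'x^{-1/2}$. The bound for *all* $y>0$ is what allows us to sum over all $j$. With $\sum_j(w/3)^j=\frac3{3-w}$ and $\sum_jj(w/3)^j=\frac{3w}{(3-w)^2}$,
$$M(x)=\rho\log x+\kappa+r(x),\qquad\rho=\frac1{3-w},\qquad\frac\kappa\rho=c_0-\log3\cdot\frac w{3-w},\qquad c_0=3C_1\in\mathbb R.\tag{4}$$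

## The sum near $z=2\pi i/L$

**Step 4. Aim: compute $S(z)=\sum_kd(k)k^{z-1}g(\varepsilon k)$ up to $O(1/L)$.** Let $V=2\pi(3+|c_0|)+2$, an absolute constant, and let
$$z=\frac{2\pi i}L+\frac v{L^2},\qquad|v|\le V,\quad\operatorname{Re}v<0,$$
with $L$ so large that $|z|\le\frac12$ and $V\le L$. All $O$-constants below are absolute; in particular they do not depend on the profile or on $w$. Note $|z|=O(1/L)$, $\varepsilon=e^{-L}$, and that $\rho,\kappa$ are bounded. The series $S(z)$ converges absolutely, since $|k^{z-1}g(\varepsilon k)|\le|g(\varepsilon k)|/k\le\frac1{\varepsilon k^2}$.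

*Partial summation.* Let $\psi(x)=x^zg(\varepsilon x)$. For $X\geq 1$,
$$\sum_{k\le X}\frac{d(k)}k\psi(k)=M(X)\psi(X)-\int_1^XM\psi'\,dx .$$
As $|M(X)|\le\sum_{k\le X}\frac1k=O(1+\log X)$ and $|\psi(X)|\le\frac1{\varepsilon X}$, the boundary term tends to $0$. Moreover, by $|g|\le1$ and $|g'(u)|\le2/u$, $|\psi'(x)|\le(|z|+2)x^{\operatorname{Re}z-1}$, and $\operatorname{Re}z<0$, so even $\int_1^\infty(1+\log x)|\psi'|\,dx$ converges. Insert (4); integrating by parts, $-\int_1^\infty\log x\,\psi'\,dx=\int_1^\infty\frac{\psi}{x}\,dx$ and $-\int_1^\infty\psi'\,dx=\psi(1)=g(\varepsilon)$. Thus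
$$S(z)=\rho\int_1^\infty x^{z-1}g(\varepsilon x)\,dx+\kappa\,g(\varepsilon)-\int_1^\infty r\psi'\,dx.\tag{5}$$

*Last term of (5).* Using $|x^z|\le1$ and then $u=\varepsilon x$,
$$\Big|\int_1^\infty r\psi'\,dx\Big|\le C'\int_1^\infty x^{-1/2}\Big(\frac{|z|}x+\varepsilon|g'(\varepsilon x)|\Big)dx\le C'\Big(2|z|+\varepsilon^{1/2}\int_0^\infty u^{-1/2}\min\Big(1,\frac2u\Big)du\Big)=O(1/L),$$
since the $u$-integral equals $2\sqrt2+2\sqrt2$ and $\varepsilon^{1/2}=e^{-L/2}$.

*Middle term.* From $|g(\varepsilon)-1|\le\varepsilon$, $\kappa g(\varepsilon)=\kappa+O(\varepsilon)$.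

*First term.* With $u=\varepsilon x$, $\int_1^\infty x^{z-1}g(\varepsilon x)\,dx=K^z\int_\varepsilon^\infty u^{z-1}g(u)\,du$. Split at $u=1$ and write $g=1+(g-1)$ on $(\varepsilon,1)$. Since $\int_\varepsilon^1u^{z-1}du=\frac{1-K^{-z}}z$,
$$\int_\varepsilon^\infty u^{z-1}g\,du=\frac{1-K^{-z}}z+J(z)-\int_0^\varepsilon u^{z-1}(g-1)\,du,\qquad J(z)=\int_0^1u^{z-1}(g-1)\,du+\int_1^\infty u^{z-1}g\,du .$$
As $|g-1|\le u$ and $\operatorname{Re}z\ge-\frac12$, the last integral is at most $\int_0^\varepsilon u^{-1/2}du=2\varepsilon^{1/2}$ in modulus. Put $J=J(0)$. It is *real*, and $|J|\le\int_0^1du+\int_1^\infty u^{-2}du=2$. To compare $J(z)$ with $J$, use $|u^z-1|\le|z||\log u|\max(1,u^{\operatorname{Re}z})$. For $u<1$ the maximum is at most $u^{-1/2}$, and for $u>1$ it is $1$, so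
$$|J(z)-J|\le|z|\Big(\int_0^1u^{-1/2}|\log u|\,du+\int_1^\infty u^{-2}\log u\,du\Big)=|z|(4+1)=5|z| .$$
Finally $K^z=e^{Lz}=e^{2\pi i+v/L}=e^{v/L}=1+O(1/L)$, and
$$K^z\cdot\frac{1-K^{-z}}z=\frac{K^z-1}z=\frac{L(e^{v/L}-1)}{2\pi i+v/L}=\frac{v+O(1/L)}{2\pi i+O(1/L)}=\frac v{2\pi i}+O(1/L),$$
where $|v/L|\le1$ keeps the denominator at least $2\pi-1$ in modulus, and $|e^\zeta-1-\zeta|\le|\zeta|^2$ for $|\zeta|\le1$ was used.

*Sum.* Collecting the three terms of (5),
$$S(z)=\rho\Big[\frac v{2\pi i}+J+\frac\kappa\rho\Big]+O(1/L)=\frac\rho{2\pi i}(v-v_0)+O(1/L),\qquad v_0=-2\pi i\Big(J+c_0-\log3\cdot\frac w{3-w}\Big).\tag{6}$$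

**Where the plain choice $w=1$ stops, and why the twist helps.** The numbers $J$ and $c_0$ are real, so they move $v_0$ only along the imaginary axis. From $\frac w{3-w}=\frac{w(3-\overline w)}{|3-w|^2}=\frac{3w-1}{|3-w|^2}$ we read off
$$\operatorname{Re}v_0=-2\pi\log3\cdot\operatorname{Im}\frac w{3-w}=-\frac{6\pi\log3\cdot\operatorname{Im}w}{|3-w|^2}.\tag{7}$$
For $w=1$ this is $0$: to the order we computed, the zero sits exactly on the boundary line $\operatorname{Re}z=0$, and the unknown $O(1/L)$, which depends on the profile, may push it to either side. A single non-real value at one prime removes the problem: for any $w$ with $\operatorname{Im}w>0$ the main term puts the zero strictly on the left, by an amount that does not depend on the profile.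

## Rouché's theorem and the end of the proof of Theorem 1

**Step 5. Aim: for $w=i$, isolate a disc on which the approximation (6) is accurate enough.** Let $w=i$, so $\rho=\frac1{3-i}$, $|\rho|=\frac1{\sqrt{10}}$, and $\frac w{3-w}=\frac{-1+3i}{10}$. By (7), $\operatorname{Re}v_0=-\frac{3\pi}5\log3$. Put
$$a=\frac{3\pi}{10}\log3=\frac12|\operatorname{Re}v_0|<2,\qquad\Delta=\{|v-v_0|\le a\}.$$
On $\Delta$ we have $\operatorname{Re}v\le-2a+a=-a<0$. Also $\big|\log3\cdot\frac{w}{3-w}\big|=\frac{\log3}{\sqrt{10}}<1$ and $|J|\le2$, so $|v_0|\le2\pi(3+|c_0|)$ and $|v|\le V$ on $\Delta$. The center $v_0$ depends on the profile through $J$, but these bounds do not. On $\partial\Delta$,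
$$\Big|\frac\rho{2\pi i}(v-v_0)\Big|=\frac a{2\pi\sqrt{10}}=:\mu>0,$$
an absolute constant. By (6) there is an absolute $L_0>0$, large enough that $|z|\le\frac12$ on $\Delta$ and $V\le L$ whenever $L\ge L_0$, such that for $L\ge L_0$
$$\Big|S(z)-\frac\rho{2\pi i}(v-v_0)\Big|<\frac\mu2\qquad\text{on }\partial\Delta.\tag{8}$$
Set $\ell_0=\pi e^{L_0}$; then $\ell\ge\ell_0$ means $L\ge L_0$.

**Step 6. Aim: pass to finitely many primes, as Step 2 requires, and let $w$ vary to get infinitely many zeros.** Fix a profile with $\ell\ge\ell_0$. The function $d(k)k^z$ is nonzero at infinitely many primes, so it is not yet admissible. For $P\ge5$ and $|w|=1$ put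
$$S_{P,w}(z)=\sum_{k\text{ odd, all prime factors}\le P}w^{v_3(k)}k^{z-1}g(\varepsilon k).$$
Since $\sum_k|g(\varepsilon k)|/k<\infty$, the series converges uniformly in $\operatorname{Re}z\le0$, so $S_{P,w}$ is holomorphic in $\operatorname{Re}z<0$. Let $S$ be taken with $w=i$. For $\operatorname{Re}z\le0$,
$$|S_{P,w}(z)-S(z)|\le\sum_{k\text{ with a prime factor}>P}\frac{|g(\varepsilon k)|}k+\sum_k\big|w^{v_3(k)}-i^{v_3(k)}\big|\frac{|g(\varepsilon k)|}k .$$
The first sum tends to $0$ as $P\to\infty$, because it is at most the tail $\sum_{k>P}$ of a convergent series. The second tends to $0$ as $w\to i$ by dominated convergence. Fix $P$ and an open arc $A\ni i$ of the unit circle such that the right side is $<\mu/2$ for all $w\in A$. With (8), keeping $\rho$ and $v_0$ for $w=i$, for all $w\in A$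
$$\Big|S_{P,w}(z)-\frac\rho{2\pi i}(v-v_0)\Big|<\mu=\Big|\frac\rho{2\pi i}(v-v_0)\Big|\qquad\text{on }\partial\Delta .$$
As a function of $v$, $S_{P,w}$ is holomorphic in a neighborhood of $\Delta$, because there $\operatorname{Re}z<0$. By Rouché's theorem it has as many zeros in the interior of $\Delta$ as $v-v_0$, namely one. So for each $w\in A$ there is $z_w=\frac{2\pi i}L+\frac{v_w}{L^2}$ with $v_w\in\Delta$, hence $\operatorname{Re}z_w<0$, and $S_{P,w}(z_w)=0$.

**Step 7. Aim: read off the annihilators.** For $w\in A$ let $f_w$ be completely multiplicative with $f_w(1)=1$ and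
$$f_w(2)=0,\qquad f_w(3)=w\,3^{z_w},\qquad f_w(q)=q^{z_w}\ (5\le q\le P),\qquad f_w(q)=0\ (q>P).$$
Because $\operatorname{Re}z_w<0$ we have $|f_w(q)|<1$ for all primes, so $f_w$ is admissible in Step 2. Moreover $f_w(k)=w^{v_3(k)}k^{z_w}$ when $k$ is odd with all prime factors $\le P$, and $f_w(k)=0$ otherwise. By (1),
$$\sum_kb_kf_w(k)=\frac4\pi S_{P,w}(z_w)=0 .$$
The $f_w$ are distinct. If $f_w=f_{w'}$, then $5^{z_w}=5^{z_{w'}}$, so $z_w-z_{w'}\in\frac{2\pi i}{\log5}\mathbb Z$. Since $|z_w-z_{w'}|\le\frac12+\frac12=1<\frac{2\pi}{\log5}$, we get $z_w=z_{w'}$, and then the values at $3$ give $w=w'$. As $A$ is infinite, we have infinitely many admissible $f$, and Step 2 finishes the proof of Theorem 1. $\blacksquare$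

## Dirichlet convolution and the proof of Theorem 2

Here $p>1$ is arbitrary. By the Corollary's proof, $\sin_p$ is a profile of length $\pi_p$; Steps 1 and 2 hold for profiles of every length, so (1), (2), (3) and $b\in\ell^1(\mathbb N)$ are available, with $\varepsilon=\pi/\pi_p$ and $\phi(x)=\sin_p(\pi_px)$.

**Step 8. Aim: turn the Riesz basis property into invertibility in a commutative algebra.** The scaling $x\mapsto\pi_px$ identifies $L^2(0,\pi_p)$ with $H=L^2(0,1)$ up to a constant factor in the norm. Let $e_n=\sqrt2\sin n\pi x$, let $M_k$ be the isometry with $M_ke_n=e_{kn}$, and $T_a=\sum_ka_kM_k$ for $a\in\ell^1(\mathbb N)$. By (2), $\sqrt2\,\phi(n\cdot)=T_be_n$. If $T_b$ is invertible, the system is a Riesz basis. Conversely, if $T_be_n=T\tilde e_n$ with $T$ invertible and $\{\tilde e_n\}$ an orthonormal basis, let $U$ be the unitary operator with $Ue_n=\tilde e_n$; then $T_b=TU$ is invertible. So the system is a Riesz basis iff $T_b$ is invertible.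

On $\ell^1(\mathbb N)$ consider Dirichlet convolution, $(a*c)_n=\sum_{kl=n}a_kc_l$. Thus $\delta_k*\delta_l=\delta_{kl}$ for the unit vectors, and $\delta_1$ is the identity. This is a commutative unital Banach algebra. Since $M_kM_l=M_{kl}$ and $\|M_k\|=1$, the map $a\mapsto T_a$ is a contractive unital homomorphism into $B(H)$.

The characters of this algebra (the nonzero multiplicative linear functionals) are exactly $a\mapsto\hat a(\chi)=\sum_ka_k\chi(k)$ with $\chi\in X$. Indeed a character $\gamma$ has norm at most $1$, so $\chi(k)=\gamma(\delta_k)$ satisfies $|\chi(k)|\le1$, $\chi(kl)=\chi(k)\chi(l)$, $\chi(1)=1$, and $\gamma(a)=\sum a_k\chi(k)$ by continuity; the converse is immediate. For $b=\delta_1+a\delta_2$ one finds $\hat b(\chi)=1+a\chi(2)$, the expression of the opening example.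

**Step 9. Aim: prove (a).** *If.* Suppose $\hat b$ has no zero on $X$. In a commutative unital Banach algebra an element on which no character vanishes is invertible (Gelfand). So there is $c\in\ell^1$ with $b*c=\delta_1$, and $T_cT_b=T_bT_c=I$.

*Only if.* Let $\hat b(\chi)=0$ with $\chi\in X$. This $\chi$ need not be square summable, so we damp it. For $0<\theta<1$ and $N\in\mathbb N$ let $f$ be completely multiplicative with $f(1)=1$, $f(q)=\theta\chi(q)$ for primes $q\le N$ and $f(q)=0$ for primes $q>N$. Then $\sum|f(k)|^2=\prod_{q\le N}(1-|f(q)|^2)^{-1}<\infty$, so $h=\sum_k\overline{f(k)}e_k$ is a nonzero element of $H$, and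
$$\langle e_n,T_b^*h\rangle=\langle T_be_n,h\rangle=\sum_kb_kf(kn)=\hat b(f)\,f(n)=\hat b(f)\langle e_n,h\rangle\quad\text{for all }n,$$
where $\hat b(f)=\sum_kb_kf(k)$. So $T_b^*h=\overline{\hat b(f)}\,h$. As $N\to\infty$ and $\theta\to1$, $f(k)\to\chi(k)$ for each $k$ and $|b_kf(k)|\le|b_k|$, so $\hat b(f)\to\hat b(\chi)=0$. Hence $T_b^*$ is not bounded below, so neither $T_b^*$ nor $T_b$ is invertible.

**Step 10. Aim: prove (b).** Apply (3) with $f=\chi$: the nonzero continuous function $h_\chi$ is orthogonal to all $\phi(n\cdot)$.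

**Step 11. Aim: show that $p\mapsto b(p)\in\ell^1$ is continuous.** Let $I_p(y)=\int_0^y(1-t^p)^{-1/p}dt$. Substituting $y=\sin_p t$, $t=I_p(y)$, in (1), for odd $k$
$$b_k(p)=\frac4{\pi k}\int_0^1\cos\Big(\frac{k\pi I_p(y)}{\pi_p}\Big)dy .$$
For $p$ in a compact interval $[\alpha,\beta]\subset(1,\infty)$ we have $(1-t^p)^{-1/p}\le(1-t)^{-1/\alpha}$, which is integrable. So $I_p(y)$ and $\pi_p=2I_p(1)$ are continuous in $p$ by dominated convergence, and a second application (the cosine is bounded) makes each $b_k(p)$ continuous. Since $|b_k(p)|\le\frac{4\pi_p}{\pi^2k^2}$ with $\pi_p$ locally bounded, dominated convergence for the sum over $k$ gives $\|b(p')-b(p)\|_{\ell^1}\to0$ as $p'\to p$.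

**Step 12. Aim: the Riesz set is open.** If the system is a Riesz basis at $p$, then $\hat b$ has no zero on $X$ by (a), so $b(p)$ is invertible in $\ell^1(\mathbb N)$. Invertible elements form an open set, so by Step 11 $b(p')$ is invertible for $p'$ near $p$, and with it $T_{b(p')}$.

**Step 13. Aim: the set of $p$ to which (b) applies is open and contains $(1,p_1)$.** Let $\hat b(\chi)=0$ with $\chi$ as in (b), and $m=\max_q|\chi(q)|<1$. Since $b_1=2\int_0^1\phi\sin\pi x\,dx>0$, we cannot have $m=0$ (then $\hat b(\chi)=b_1$). Put $1+\delta=1/m$. For $|\lambda|<1+\delta$ let $\chi_\lambda$ be completely multiplicative with $\chi_\lambda(1)=1$ and $\chi_\lambda(q)=\lambda\chi(q)$ for all primes, so $|\chi_\lambda(q)|<1$ and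
$$F_p(\lambda)=\hat b(\chi_\lambda)=\sum_kb_k(p)\,\lambda^{\Omega(k)}\chi(k),$$
with $\Omega(k)$ the number of prime factors of $k$ counted with multiplicity. The terms are bounded by $|b_k(p)|$, so $F_p$ is holomorphic on $|\lambda|<1+\delta$. It is not identically zero, since $F_p(0)=b_1>0$, and $F_p(1)=0$. Choose $\eta\in(0,\delta)$ such that $F_p\ne0$ on the circle $|\lambda-1|=\eta$. We have $|F_{p'}-F_p|\le\|b(p')-b(p)\|_{\ell^1}$ everywhere, so for $p'$ near $p$ this is less than $\min_{|\lambda-1|=\eta}|F_p|$. By Rouché $F_{p'}$ has a zero $\lambda'$ with $|\lambda'-1|<\eta$, and $\chi_{\lambda'}$ shows that (b) applies at $p'$. So the set is open. For $1<p<p_1$ the function $f_w$ of Step 7 is a $\chi$ as in (b).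

**Step 14. Aim: the threshold.** By the known result, $p_*<\infty$. If $1<p_0<p_1$, then by the Corollary the Riesz property fails for $p\in(p_0,p_1)$, so such a $p_0$ does not belong to the set in the definition of $p_*$. Hence $p_*\ge p_1>1$. By definition of the infimum, the system is a Riesz basis for every $p>p_*$. If it were a Riesz basis at $p_*$ as well, then by Step 12 it would be one on $(p_*-\delta,p_*]$ for some $\delta>0$ with $p_*-\delta>1$, hence for all $p>p_*-\delta$, contradicting the definition of $p_*$. So the system is not a Riesz basis at $p=p_*$. $\blacksquare$
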